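\title{A compact normal operator whose off-diagonal corners have ranks one and infinity}

\begin{abstract}
An operator $T$ on a Hilbert space is almost reductive if, for every orthogonal projection $P$, finite rank of $(I-P)TP$ forces finite rank of $PT(I-P)$. Compact normal operators are reductive, but we show that they need not be almost reductive: for the trace-class operator $K=\operatorname{diag}((i/4)^j)_{j\ge1}$ there is a projection $P$ with $\operatorname{rank}(I-P)KP=1$ and $\operatorname{rank}PK(I-P)=\infty$. The range of $P$ is built from the canonical product that vanishes at the reciprocals of the eigenvalues. We then prove that a compact normal operator is almost reductive exactly when all but finitely many of its nonzero eigenvalues lie on one circle or line through $0$, that the eigenvalues of an almost reductive normal operator lie on finitely many circles and lines, and that a unitary operator is almost reductive exactly when it has no bilateral shift of infinite multiplicity as a direct summand.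
\end{abstract}

\section{The two corners of a normal operator}\label{sec:intro}

Let $\mathcal H$ be a complex, separable, infinite-dimensional Hilbert space, with inner product linear in the first variable, and let $\mathcal B(\mathcal H)$ be the algebra of bounded operators on $\mathcal H$. A \emph{projection} is an orthogonal projection, $P=P^2=P^*$. If $P$ has range $M$, an operator $T\in\mathcal B(\mathcal H)$ has the block form
\begin{equation}\label{eq:blocks}
T=\begin{pmatrix}A&B\\ C&E\end{pmatrix}\qquad\text{on }\ \mathcal H=M\oplus M^\perp .
\end{equation}
We call $(I-P)TP$, which is the block $C$, the \emph{lower corner}, and $PT(I-P)$, which is the block $B$, the \emph{upper corner}. The lower corner vanishes exactly when $TM\subset M$. The upper corner is the adjoint of $(I-P)T^*P$, so it vanishes exactly when $T^*M\subset M$. The \emph{rank} of an operator is the dimension of its range, a number in $\{0,1,2,\dots,\infty\}$.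

An operator $T$ is \emph{reductive} if $(I-P)TP=0$ implies $PT(I-P)=0$ for every projection $P$, that is, if every invariant subspace of $T$ is reducing. It is \emph{almost reductive} if
\[
\operatorname{rank}(I-P)TP<\infty\quad\text{implies}\quad \operatorname{rank}PT(I-P)<\infty
\]
for every projection $P$. The lower corner has finite rank exactly when $TM\subset M+F$ for some finite-dimensional $F$, so the second definition is the first with ``invariant'' replaced by ``invariant up to a finite-dimensional error''. Replacing $P$ by $I-P$ exchanges the corners; thus $T$ is almost reductive when, for each $P$, the two ranks are both finite or both infinite.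

By a theorem of Wermer, every compact normal operator is reductive. The following question comes from Marcoux, Radjavi and Zhang \cite{MRZ}.

\begin{quote}
\emph{Is every compact normal operator almost reductive? More generally, is every reductive normal operator almost reductive?}
\end{quote}

Several simple observations suggest the answer yes. If $T=T^*$, the corners are adjoints of each other and have the same rank. If $T$ is normal, the upper left entries of $T^*T=TT^*$ give $A^*A+C^*C=AA^*+BB^*$; if $T$ is also Hilbert--Schmidt, then $\operatorname{tr}A^*A=\operatorname{tr}AA^*<\infty$, and so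
\begin{equation}\label{eq:HS}
\|B\|_2=\|C\|_2 .
\end{equation}
The corners of a normal Hilbert--Schmidt operator therefore have the same size, and $C=0$ forces $B=0$, which is Wermer's theorem for such operators. Nor can a counterexample be assembled from normal matrices: if $K=\bigoplus K_n$ and $P=\bigoplus P_n$ with finite-dimensional blocks, the ranks of the corners add, so a lower corner of finite rank vanishes in all but finitely many blocks, and by \eqref{eq:HS} so does the upper corner. On the other hand, the obvious reduction to Wermer's theorem fails: $K-(I-P)KP$ leaves $M$ invariant and differs from $K$ by finite rank, but it need not be normal.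

The answer to both parts of the question is no, and a lower corner of rank one suffices. Throughout, a \emph{line} is a real affine line in $\mathbb C$, and a \emph{generalized circle} is a circle or a line.

\begin{theorem}\label{thm:main}
Let $t_1,t_2,\dots\in\mathbb C$ satisfy $|t_1|\ge1$ and $|t_{j+1}|\ge4|t_j|$ for all $j$, and assume that no line contains all but finitely many $t_j$. Let $(e_j)_{j\ge1}$ be an orthonormal basis of $\mathcal H$ and let $K$ be the compact normal operator with $Ke_j=t_j^{-1}e_j$. Then there is a projection $P$ with
\[
\operatorname{rank}(I-P)KP=1,\qquad \operatorname{rank}PK(I-P)=\infty .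
\]
\end{theorem}

\begin{corollary}\label{cor:answer}
The trace-class normal operator $K=\operatorname{diag}\big((i/4)^j\big)_{j\ge1}$ is reductive but not almost reductive. Both parts of the question have a negative answer.
\end{corollary}

\begin{proof}
Take $t_j=(-4i)^j$, so that $t_j^{-1}=(i/4)^j$. These points are nonzero, real for even $j$ and purely imaginary for odd $j$. A line containing all but finitely many of them would contain two points of each axis and so equal both axes. Theorem~\ref{thm:main} applies, and $K$ is reductive by \eqref{eq:HS}.
\end{proof}

Inversion $z\mapsto1/z$ exchanges lines with generalized circles through $0$ (Lemma~\ref{lem:inversion}), so the hypothesis on lines says that the eigenvalues $t_j^{-1}$ do not eventually lie on one generalized circle through $0$. This is the only obstruction.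

\begin{theorem}\label{thm:class}
For a compact normal operator $K\in\mathcal B(\mathcal H)$ the following are equivalent.
\begin{itemize}
\item[(a)] $K$ is almost reductive.
\item[(b)] For every projection $P$, $\operatorname{rank}(I-P)KP\le1$ implies $\operatorname{rank}PK(I-P)<\infty$.
\item[(c)] All but finitely many nonzero eigenvalues of $K$ lie on one generalized circle $\Gamma$ through $0$.
\end{itemize}
If \textup{(c)} holds and the nonzero eigenvalues off $\Gamma$ have total multiplicity $k$, then for every projection $P$ the ranks of $(I-P)KP$ and $PK(I-P)$ are both infinite, or both are finite and differ by at most $2k$.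
\end{theorem}

For normal operators that are not compact we obtain a necessary condition on the point spectrum $\sigma_p$, the set of eigenvalues, and a complete answer for unitaries.

\begin{theorem}\label{thm:point}
If $D\in\mathcal B(\mathcal H)$ is normal and almost reductive, then every $a\in\mathbb C$ has a punctured neighborhood in which all eigenvalues of $D$ lie on one generalized circle through $a$. Consequently $\sigma_p(D)$ lies in a finite union of circles and lines.
\end{theorem}

\begin{theorem}\label{thm:unitary}
A unitary operator $U\in\mathcal B(\mathcal H)$ is almost reductive if and only if no direct summand of $U$ is unitarily equivalent to the bilateral shift of infinite multiplicity. In particular, every reductive unitary operator is almost reductive.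
\end{theorem}

Section~\ref{sec:four} carries out the construction in dimension four, Section~\ref{sec:product} supplies the function theory that replaces linear algebra in infinite dimension, and Section~\ref{sec:main} proves Theorem~\ref{thm:main}. Theorems~\ref{thm:class} and~\ref{thm:point} are proved in Section~\ref{sec:circles}, and Theorem~\ref{thm:unitary} in Section~\ref{sec:unitary}.

We use freely that
\begin{equation}\label{eq:rank}
\operatorname{rank}X=\operatorname{rank}X^*=\operatorname{rank}XX^*
\end{equation}
for every bounded operator $X$ between Hilbert spaces. If $X$ has finite rank and $Q$ is the projection onto its range, then $X^*=X^*Q$, so $\operatorname{rank}X^*\le\operatorname{rank}X$, and the first equality follows by symmetry. The ranges of $X$ and $XX^*$ have the same closure because $\ker X^*=\ker XX^*$, and this gives the second. In particular $\operatorname{rank}PK(I-P)=\operatorname{rank}(I-P)K^*P$.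

\section{Backward orbits, and four eigenvalues}\label{sec:four}

We want a subspace $M$ with $KM\subset M+\mathbb Cu$ for one vector $u$, on which $K^*$ behaves badly. The closed span of a forward orbit $x,Kx,K^2x,\dots$ is invariant, hence reducing, and is of no use. A \emph{backward} orbit is more promising: if $Kx_n=x_{n-1}$ for $n\ge0$ and $M$ is the closed span of $x_0,x_1,x_2,\dots$, then only $x_0$ can be mapped out of $M$. For $K=\operatorname{diag}(t_j^{-1})$ and $x_0=\sum_js_je_j$ we have $x_n=\sum_js_jt_j^ne_j$. If we regard $\sum_js_jf(t_j)e_j$ as the function $f$ on the set $\{t_j\}$, then $M$ is the closure of the polynomials, $K$ is multiplication by $1/t$, and $K^*$ is multiplication by $1/\bar t$. The danger is that the polynomials are dense, in which case both corners vanish. So the weights $s_j$ must be chosen to give many explicit vectors orthogonal to $M$. The case of four points shows how to choose them and how circles enter.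

Let $t_1,\dots,t_4$ be distinct nonzero numbers, $K=\operatorname{diag}(t_1^{-1},\dots,t_4^{-1})$ on $\mathbb C^4$, and $G(z)=\prod_{j=1}^4(1-z/t_j)$. Put $\sigma_m=\sum_jt_j^m/G'(t_j)$, the sum of the residues of $z^m/G(z)$ at the $t_j$. Since $z^4/G(z)\to\tau:=t_1t_2t_3t_4$ at infinity, integration over large circles gives
\[
\sigma_{-1}=-1,\qquad \sigma_0=\sigma_1=\sigma_2=0,\qquad \sigma_3=\tau\neq0;
\]
for $m=-1$ there is an extra pole at $0$ with residue $1/G(0)=1$. Choose $s_j$ with $s_j^2=1/G'(t_j)$ and put $x_n=(s_jt_j^n)_j$ and $y_k=(\overline{s_jt_j^k})_j$. Then $\langle x_n,y_k\rangle=\sigma_{n+k}$, so $y_0,y_1$ form a basis of the orthogonal complement of $M=\operatorname{span}\{x_0,x_1\}$. Consequently the rank of $(I-P)TP$ is the rank of the matrix $(\langle Tx_n,y_k\rangle)_{n,k=0,1}$. For $T=K$ and $T=K^*$ these matrices are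
\[
(\sigma_{n+k-1})=\begin{pmatrix}-1&0\\0&0\end{pmatrix},\qquad
(h_{n+k})=\begin{pmatrix}h_0&h_1\\h_1&h_2\end{pmatrix},\quad h_m=\sum_j\frac{t_j^m}{\bar t_j\,G'(t_j)} .
\]
The lower corner of $K$ has rank $1$, and the upper corner has the rank of $(h_{n+k})$.

Suppose $(h_{n+k})$ is singular. Then there is a polynomial $q\not\equiv0$ of degree at most $1$ with $\sum_jf_jt_j^k/G'(t_j)=0$ for $k=0,1$, where $f_j=q(t_j)/\bar t_j$. Let $Q(z)=Q_0+Q_1z+Q_2z^2+Q_3z^3$ be the interpolating polynomial with $Q(t_j)=f_j$. The relation for $k=0$ reads $\tau Q_3=0$, and then the relation for $k=1$ reads $\tau Q_2=0$. \emph{The vanishing moments have lowered the degree of the interpolant}: $\deg Q\le1$, and $\bar t_jQ(t_j)=q(t_j)$ for all four $j$. Now $Q\not\equiv0$, because $q$ has at most one zero, and $q/Q$ is not constant, because $q/Q$ takes the distinct values $\bar t_j$ at the three or more $t_j$ where $Q\ne0$. So $\rho=q/Q$ is a M\"obius transformation with $\rho(t_j)=\bar t_j$. Since $\rho$ preserves cross-ratios, the cross-ratio of $t_1,\dots,t_4$ equals its conjugate. It is real, which means that the four points lie on a generalized circle.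 We have shown that if the four points do not lie on a generalized circle, the corners have ranks $1$ and $2$.

\begin{example}\label{ex:four}
Let the points be $\pm1,\pm is$ with $s>0$, so $G(z)=(1-z^2)(1+z^2/s^2)$. Then $G'(\pm1)=\mp2(1+s^2)/s^2$ and $G'(\pm is)=\pm2i(1+s^2)/s$, so $\bar t\,G'(t)$ equals $-2(1+s^2)/s^2$ at $t=\pm1$ and $2(1+s^2)$ at $t=\pm is$. Hence
\[
h_0=\frac{1-s^2}{1+s^2},\qquad h_1=0,\qquad h_2=\frac{-2s^2}{1+s^2}.
\]
The upper corner has rank $2$ unless $s=1$, when the four points lie on the unit circle and both corners have rank $1$.
\end{example}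

For an infinite sequence $t_j\to\infty$ we keep the same definitions, with $G$ an infinite product. Three things must be proved. The numbers $1/G'(t_j)$ must decay faster than every power of $|t_j|$, so that all $x_n$ lie in $\mathcal H$. All moments $\sigma_m$ with $m\ge0$ must vanish. And since the interpolant $Q$ is now an entire function with no leading coefficient to annihilate, the vanishing of moments must be turned into a growth estimate that makes $Q$ a polynomial. The M\"obius transformation $\rho$ will then fix $\infty$, which is why lines replace generalized circles in Theorem~\ref{thm:main}.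

\section{The canonical product of a lacunary sequence}\label{sec:product}

In this section $(t_j)_{j\ge1}$ is a sequence with $|t_1|\ge1$ and $|t_{j+1}|\ge4|t_j|$; lines play no role yet. Put
\[
a_j=|t_j|,\qquad \Pi_n=a_1a_2\cdots a_n\quad(\Pi_0=1),\qquad R_n=2a_n .
\]
Then $a_j\ge4^{j-1}$ and $a_i/a_j\le4^{-(j-i)}$ for $i\le j$. Since $a_n<R_n<a_{n+1}$, the circle $|z|=R_n$ encloses exactly $t_1,\dots,t_n$ and stays away from all the points. Since $\sum1/a_j<\infty$, the product
\[
G(z)=\prod_{j\ge1}\Big(1-\frac z{t_j}\Big)
\]
converges locally uniformly to an entire function with $G(0)=1$ whose zeros are the $t_j$, all simple. The benefit of lacunarity is that near the radius $a_n$ the factors with $j>n$ are essentially $1$ and those with $j<n$ are essentially $-z/t_j$, so $|G|$ is comparable to the single term $|z|^n/\Pi_n$. All later estimates combine this fact with one inequality: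
\begin{equation}\label{eq:mono}
a_j^{\,n-j}\,\Pi_j\le\Pi_n\qquad(j\ge1,\ n\ge0).
\end{equation}
For $j\le n$ it holds because $a_j^{n-j}\le a_{j+1}\cdots a_n$, and for $j>n$ because $\Pi_j=\Pi_na_{n+1}\cdots a_j\le\Pi_na_j^{j-n}$.

\begin{lemma}\label{lem:size}
Let $\kappa=\prod_{k\ge0}(1-\tfrac124^{-k})^{-2}<\infty$. For all $j,n\ge1$,
\begin{gather}
\frac1{|G'(t_j)|}\le\kappa\,a_j^{\,1-j}\,\Pi_j,\label{eq:deriv}\\
\kappa^{-1}\frac{R_n^n}{\Pi_n}\le|G(z)|\le\kappa\,\frac{R_n^n}{\Pi_n}\qquad(|z|=R_n).\label{eq:circle}
\end{gather}
\end{lemma}

\begin{proof}
If $\varepsilon_0,\varepsilon_1,\dots$ is a finite or infinite sequence with $|\varepsilon_k|\le\frac124^{-k}$, then $\kappa^{-1/2}\le\prod_k|1-\varepsilon_k|\le\kappa^{1/2}$; the upper bound uses $1+x\le(1-x)^{-1}$ for $0\le x<1$.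

For $|z|=R_n$ write
\[
|G(z)|=\frac{R_n^n}{\Pi_n}\prod_{i\le n}\Big|1-\frac{t_i}z\Big|\ \prod_{i>n}\Big|1-\frac z{t_i}\Big| .
\]
In the first product $a_i/R_n\le\frac124^{-(n-i)}$, and in the second $R_n/a_i\le2\cdot4^{-(i-n)}=\frac124^{-(i-n-1)}$. Each product lies between $\kappa^{-1/2}$ and $\kappa^{1/2}$, which proves \eqref{eq:circle}. Next, $G'(t_j)=-t_j^{-1}\prod_{i\ne j}(1-t_j/t_i)$, so
\[
|G'(t_j)|=\frac1{a_j}\cdot\frac{a_j^{\,j-1}}{\Pi_{j-1}}\prod_{i<j}\Big|1-\frac{t_i}{t_j}\Big|\ \prod_{i>j}\Big|1-\frac{t_j}{t_i}\Big| .
\]
The ratios in the two products have modulus at most $4^{-|i-j|}\le\frac124^{-(|i-j|-1)}$, so each product is at least $\kappa^{-1/2}$. Since $a_j\Pi_{j-1}=\Pi_j$, this is \eqref{eq:deriv}.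
\end{proof}

\begin{lemma}\label{lem:moments}
For every integer $m\ge-1$ the series $\sigma_m=\sum_jt_j^m/G'(t_j)$ converges absolutely. Moreover $\sigma_{-1}=-1$ and $\sigma_m=0$ for all $m\ge0$.
\end{lemma}

\begin{proof}
By \eqref{eq:deriv} and by \eqref{eq:mono} with $n=m+2$,
\[
\frac{a_j^m}{|G'(t_j)|}\le\kappa\,a_j^{-1}\,a_j^{\,m+2-j}\,\Pi_j\le\frac{\kappa\,\Pi_{m+2}}{a_j},
\]
and $\sum1/a_j<\infty$. By \eqref{eq:circle}, and by \eqref{eq:mono} in the form $a_n^{\,m+1-n}\Pi_n\le\Pi_{m+1}$,
\[
\Big|\frac1{2\pi i}\oint_{|z|=R_n}\frac{z^m}{G(z)}\,dz\Big|\le\kappa\,(2a_n)^{m+1-n}\,\Pi_n\le\kappa\,2^{m+1-n}\,\Pi_{m+1}\longrightarrow0\qquad(n\to\infty).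
\]
By the residue theorem the expression inside the absolute value equals $\sum_{j\le n}t_j^m/G'(t_j)$ if $m\ge0$, and equals this sum plus $1/G(0)=1$ if $m=-1$.
\end{proof}

Lemma~\ref{lem:moments} shows that the values $f_j=Q(t_j)$ of a polynomial $Q$ satisfy $\sum_jf_jt_j^k/G'(t_j)=0$ for all $k\ge0$. The heart of the matter is a converse for sequences of polynomial growth.

\begin{lemma}\label{lem:interp}
Let $r\ge0$ be an integer and let $(f_j)$ be complex numbers with $|f_j|\le C\,a_j^{\,r-1}$ for all $j$. If
\begin{equation}\label{eq:vanish}
\sum_j\frac{f_j\,t_j^k}{G'(t_j)}=0\qquad\text{for all }k\ge0,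
\end{equation}
then there is a polynomial $Q$ with $Q(t_j)=f_j$ for all $j$.
\end{lemma}

\begin{proof}
The candidate is given by Lagrange's formula. Let $c_j=f_j/G'(t_j)$. By Lemma~\ref{lem:moments}, $\sum_j|c_j|a_j^m<\infty$ for every $m\ge0$. Put
\[
S(z)=\sum_j\frac{c_j}{z-t_j},\qquad Q=GS .
\]
For $|z|\le R$ and $a_j\ge2R$ the $j$th term of $S$ is at most $2|c_j|/a_j\le2|c_j|$ in modulus. So in each disc $S$ is a finite sum of simple fractions plus a holomorphic function. Hence $Q$ is entire and $Q(t_j)=G'(t_j)c_j=f_j$.

To bound $Q$ on $|z|=R_n$ we must offset the factor $R_n^n/\Pi_n$ in \eqref{eq:circle}, so $S$ must be very small there. Each vanishing moment gains one power of $z$: from $z^m-t^m=(z-t)\sum_{l<m}z^{m-1-l}t^l$ we have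
\[
\frac{z^m}{z-t}=\frac{t^m}{z-t}+\sum_{l=0}^{m-1}z^{m-1-l}\,t^l ,
\]
and multiplying by $c_j$, setting $t=t_j$ and summing over $j$ gives, by \eqref{eq:vanish},
\[
z^mS(z)=\sum_j\frac{c_jt_j^m}{z-t_j}\qquad(m\ge0).
\]
On the $n$th circle we use $m=n-r$ moments, where $n>r$. By \eqref{eq:deriv}, $|c_j|\le C\kappa\,a_j^{\,r-j}\Pi_j$, and so by \eqref{eq:mono}
\[
|c_j|\,a_j^{\,n-r}\le C\kappa\,a_j^{\,n-j}\Pi_j\le C\kappa\,\Pi_n\qquad\text{for every }j .
\]
If $|z|=R_n$, then $|z-t_j|\ge2a_n-a_j\ge a_n$ for $j\le n$, and $|z-t_j|\ge a_j-2a_n\ge a_j/2$ for $j>n$. Therefore
\[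
\sum_j\frac1{|z-t_j|}\le\frac n{a_n}+\frac2{a_n}\sum_{k\ge1}4^{-k}\le\frac{n+1}{a_n}\le\frac{n+1}{4^{n-1}}\le2 .
\]
It follows that $|S(z)|\le2C\kappa\,R_n^{\,r-n}\Pi_n$, and with \eqref{eq:circle} that $|Q(z)|\le2C\kappa^2R_n^r$ on $|z|=R_n$. Cauchy's estimate gives $|Q^{(k)}(0)|/k!\le2C\kappa^2R_n^{\,r-k}$, which tends to $0$ for $k>r$. So $Q$ is a polynomial.
\end{proof}

\section{A corner of rank one opposite a corner of infinite rank}\label{sec:main}

In dimension four a degree count made $q/Q$ a M\"obius transformation. With infinitely many points no degree count is needed: a rational function that acts as complex conjugation on an infinite set must have degree one.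

\begin{lemma}\label{lem:reflect}
Let $t_j$ be distinct complex numbers with $|t_j|\to\infty$, and let $q\not\equiv0$ and $Q$ be polynomials with $\bar t_j\,Q(t_j)=q(t_j)$ for all $j$. Then one line contains all but finitely many $t_j$.
\end{lemma}

\begin{proof}
Since $q$ has finitely many zeros, $Q\not\equiv0$. Let $\rho=q/Q$, a rational function, viewed as a continuous map of the Riemann sphere to itself. There is $j_0$ such that $Q(t_j)\ne0$, and hence $\rho(t_j)=\bar t_j$, for $j\ge j_0$. Letting $j\to\infty$ we see that $\rho$ is nonconstant and $\rho(\infty)=\infty$. Let $\rho^\#(z)=\overline{\rho(\bar z)}$, the rational function obtained from $\rho$ by conjugating the coefficients; it has the same degree as $\rho$. For $j\ge j_0$,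
\[
\rho^\#(\rho(t_j))=\rho^\#(\bar t_j)=\overline{\rho(t_j)}=t_j .
\]
The rational function $\rho^\#(\rho(z))-z$ has infinitely many zeros, so $\rho^\#\circ\rho$ is the identity. The degree of a composition of rational functions is the product of the degrees, so $(\deg\rho)^2=1$. Thus $\rho$ is a M\"obius transformation fixing $\infty$, that is, $\rho(z)=\alpha z+\beta$. For $j>j_0$ the nonzero number $u_j=t_j-t_{j_0}$ satisfies $\bar u_j=\alpha u_j$. Hence $|\alpha|=1$, say $\alpha=e^{-2i\theta}$, and $\bar u_j=\alpha u_j$ says that $e^{-i\theta}u_j$ equals its conjugate. So $t_j\in t_{j_0}+e^{i\theta}\mathbb R$ for all $j\ge j_0$.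
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Keep the notation of Section~\ref{sec:product}. Choose $s_j\in\mathbb C$ with $s_j^2=1/G'(t_j)$ and define
\[
x_n=\sum_js_jt_j^n\,e_j\quad(n\ge-1),\qquad y_k=\sum_j\overline{s_jt_j^k}\,e_j\quad(k\ge0).
\]
These vectors lie in $\mathcal H$: for $n\ge0$ we have $\|x_n\|^2=\|y_n\|^2=\sum_ja_j^{2n}/|G'(t_j)|<\infty$ by Lemma~\ref{lem:moments}, and $\|x_{-1}\|\le\|x_0\|$ since $a_j\ge1$. Let $M$ be the closed span of $\{x_n:n\ge0\}$ and $P$ the projection onto $M$. Since $\langle x_n,y_k\rangle=\sigma_{n+k}$, Lemma~\ref{lem:moments} gives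
\[
y_k\in M^\perp\quad(k\ge0),\qquad \langle x_{-1},y_0\rangle=-1 .
\]

\emph{The lower corner.} We have $Kx_n=x_{n-1}$ for $n\ge0$, so $K$ maps the linear span of the $x_n$, $n\ge0$, into $M+\mathbb Cx_{-1}$. This subspace is closed, being the sum of a closed and a finite-dimensional subspace, so $KM\subset M+\mathbb Cx_{-1}$ by continuity. The range of $(I-P)KP$ thus lies in $\mathbb C(I-P)x_{-1}$. It contains $(I-P)Kx_0=(I-P)x_{-1}$, which is nonzero because $x_{-1}$ is not orthogonal to $y_0\in M^\perp$. So $\operatorname{rank}(I-P)KP=1$.

\emph{The upper corner.} Suppose that $r=\operatorname{rank}PK(I-P)=\operatorname{rank}(I-P)K^*P$ is finite. The $r+1$ vectors $(I-P)K^*x_0,\dots,(I-P)K^*x_r$ are linearly dependent, so there is a polynomial $q(z)=\sum_{n=0}^rq_nz^n\not\equiv0$ with $K^*\sum_nq_nx_n\in M$. Since $K^*e_j=\bar t_j^{\,-1}e_j$, this vector is $\sum_js_jf_je_j$ with $f_j=q(t_j)/\bar t_j$. It is orthogonal to each $y_k$, and this is exactly \eqref{eq:vanish}. Also $|f_j|\le C\,a_j^{\,r-1}$ with $C=\sum_n|q_n|$, because $a_j\ge1$. Lemma~\ref{lem:interp} gives a polynomial $Q$ with $\bar t_jQ(t_j)=q(t_j)$ for all $j$, and Lemma~\ref{lem:reflect}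 puts all but finitely many $t_j$ on a line, contrary to hypothesis. Hence $\operatorname{rank}PK(I-P)=\infty$.
\end{proof}

\begin{remark}\label{rem:hyp}
The condition on lines enters only in the last sentence of the proof. If all $t_j$ are real, then $K=K^*$ and the same $P$ gives two corners of rank $1$. The condition $|t_1|\ge1$ is a normalization: multiplying all $t_j$ by a positive constant preserves the other hypotheses and multiplies $K$ by a scalar. Lacunarity is used in every estimate of Section~\ref{sec:product}; the next section removes it by passing to a subsequence of the eigenvalues. Finally, $K$ is trace class since $a_j\ge4^{j-1}$, so by \eqref{eq:HS} the two corners, of ranks $1$ and $\infty$, have the same Hilbert--Schmidt norm.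
\end{remark}

\section{Eigenvalues and generalized circles}\label{sec:circles}

\subsection*{Eigenvalues off circles}
A normal operator $D$ satisfies $\|(D-\lambda)x\|=\|(D-\lambda)^*x\|$, so an eigenvector of $D$ for $\lambda$ is an eigenvector of $D^*$ for $\bar\lambda$. Hence eigenvectors for distinct eigenvalues are orthogonal, and the closed span of any family of eigenvectors reduces $D$. To apply Theorem~\ref{thm:main} to such a span we need three simple facts.

\begin{lemma}\label{lem:summand}
Let $\mathcal H_0$ reduce $T$, let $T_0=T|_{\mathcal H_0}$, let $P_0$ be a projection on $\mathcal H_0$, let $a\in\mathbb C$, and put $P=P_0\oplus0$. Then the lower and upper corners of $T$ for $P$ have the same ranks as the lower and upper corners of $T_0-a$ for $P_0$.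
\end{lemma}

\begin{proof}
Write $T=T_0\oplus T_1$ and $I-P=(I-P_0)\oplus I$. Then $(I-P)TP=(I-P_0)T_0P_0\oplus0$ and $PT(I-P)=P_0T_0(I-P_0)\oplus0$, and $T_0$ may be replaced by $T_0-a$ because $P_0(I-P_0)=0$.
\end{proof}

\begin{lemma}\label{lem:inversion}
Let $a\in\mathbb C$. The bijection $z\mapsto t=1/(z-a)$ of $\mathbb C\setminus\{a\}$ onto $\mathbb C\setminus\{0\}$ maps the sets $\Gamma\setminus\{a\}$, with $\Gamma$ a generalized circle through $a$, onto the sets $L\setminus\{0\}$, with $L$ a line, and every line $L$ occurs.
\end{lemma}

\begin{proof}
Put $u=z-a=1/t$. For lines through $a$ and through $0$, we have $u\in e^{i\theta}\mathbb R$ if and only if $t\in e^{-i\theta}\mathbb R$. The circles through $a$ are given by $|u-c|=|c|$ with $c\ne0$, and the lines not through $0$ by $2\operatorname{Re}(ct)=1$ with $c\neq0$. For $u\ne0$ the first equation says $|u|^2=2\operatorname{Re}(c\bar u)$, and dividing by $|u|^2$ gives the second.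
\end{proof}

\begin{lemma}\label{lem:select}
Let $\Omega\subset\mathbb C\setminus\{0\}$ be such that for no $R>0$ is $\{t\in\Omega:|t|>R\}$ contained in a line. Then $\Omega$ contains a sequence $(t_j)$ that satisfies the hypotheses of Theorem~\ref{thm:main}.
\end{lemma}

\begin{proof}
The set $\Omega$ is unbounded, since the empty set is contained in a line. If every line meets $\Omega$ in a bounded set, take any sequence in $\Omega$ with $|t_1|\ge1$ and $|t_{j+1}|\ge4|t_j|$; each line contains only finitely many of its terms. Otherwise $\Omega\cap L$ is unbounded for some line $L$. The set $\Omega\setminus L$ is unbounded too, for if it lay in $|t|\le R$, then $\{t\in\Omega:|t|>R\}$ would lie in $L$. Choose $t_j$ alternately in $\Omega\cap L$ and $\Omega\setminus L$ with $|t_1|\ge1$ and $|t_{j+1}|\ge4|t_j|$. A line containing all but finitely many $t_j$ shares infinitely many points with $L$ and so equals $L$, which misses infinitely many $t_j$. So there is no such line.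
\end{proof}

\begin{proposition}\label{prop:local}
Let $D\in\mathcal B(\mathcal H)$ be normal and $a\in\mathbb C$. Suppose that there is no punctured neighborhood of $a$ in which all eigenvalues of $D$ lie on one generalized circle through $a$. Then there is a projection $P$ with $\operatorname{rank}(I-P)DP=1$ and $\operatorname{rank}PD(I-P)=\infty$.
\end{proposition}

\begin{proof}
Let $\Omega=\{1/(z-a):z\in\sigma_p(D),\ z\ne a\}$. If $\{t\in\Omega:|t|>R\}$ lay in a line, then by Lemma~\ref{lem:inversion} the eigenvalues with $0<|z-a|<1/R$ would lie on a generalized circle through $a$. So Lemma~\ref{lem:select} provides a sequence $(t_j)$ in $\Omega$ as in Theorem~\ref{thm:main}. Choose unit eigenvectors $e_j$ for the distinct eigenvalues $a+t_j^{-1}$. They form an orthonormal basis of a reducing subspace $\mathcal H_0$, on which $(D-a)e_j=t_j^{-1}e_j$. Apply Theorem~\ref{thm:main} on $\mathcal H_0$ and then Lemma~\ref{lem:summand}.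
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:point}]
The first assertion is the contrapositive of Proposition~\ref{prop:local}. It gives, for each $a$, an open disc $\Delta_a$ centered at $a$ and a generalized circle $\Gamma_a$ through $a$ with $\sigma_p(D)\cap\Delta_a\subset\Gamma_a$; the center is no exception since $a\in\Gamma_a$. The closure of the bounded set $\sigma_p(D)$ is compact and is covered by finitely many discs $\Delta_a$, so $\sigma_p(D)$ lies in the union of the corresponding $\Gamma_a$.
\end{proof}

For instance, a normal operator whose eigenvalues are dense in a disc is not almost reductive, since a finite union of circles and lines is closed and has empty interior.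

\subsection*{Eigenvalues on a circle through $0$}
Recall that the spectrum of a compact operator on $\mathcal H$ consists of $0$ and of nonzero eigenvalues of finite multiplicity, of which only finitely many lie outside any neighborhood of $0$. Recall also the Riesz--Schauder theorem: if $X$ is compact and $c\ne0$, then $X-c$ has closed range, and $\ker(X-c)$ and $(\operatorname{ran}(X-c))^\perp$ have the same finite dimension.

\begin{proposition}\label{prop:circle}
Let $K_0$ be a compact normal operator whose spectrum lies on a generalized circle $\Gamma$ through $0$. Then $\operatorname{rank}(I-P)K_0P=\operatorname{rank}PK_0(I-P)$ for every projection $P$.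
\end{proposition}

\begin{proof}
If $\Gamma=e^{i\theta}\mathbb R$, then $S=e^{-i\theta}K_0$ is normal with real spectrum, hence self-adjoint, and $PS(I-P)=((I-P)SP)^*$. The claim follows from \eqref{eq:rank}.

Now let $\Gamma$ be the circle with center $c\ne0$ and radius $|c|$. Then $U=(K_0-c)/|c|$ is normal with spectrum in the unit circle, hence unitary, and its corners are those of $K_0$ divided by $|c|$. Write $U$ in the block form \eqref{eq:blocks}. The upper left entries of $U^*U=I$ and $UU^*=I$ give
\[
C^*C=I-A^*A,\qquad BB^*=I-AA^* .
\]
It therefore suffices to show that $A^*A$ and $AA^*$ are unitarily equivalent, and this is where compactness is used. In the polar decomposition $A=V_0|A|$ the partial isometry $V_0$ maps $(\ker A)^\perp$ isometrically onto the closure of $\operatorname{ran}A$. Since $|c|A=PK_0|_M-c$ with $PK_0|_M$ compact, $\ker A$ and $M\ominus\operatorname{ran}A$ have the same finite dimension. Adding to $V_0$ an isometry of the first onto the second gives a unitary $V$ on $M$ with $A=V|A|$, because the range of $|A|$ lies in $(\ker A)^\perp$. Then $AA^*=V|A|^2V^*=VA^*AV^*$, so $BB^*=VC^*CV^*$, and $\operatorname{rank}B=\operatorname{rank}C$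 by \eqref{eq:rank}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Condition (b) is a special case of (a). Assume (b). By Proposition~\ref{prop:local} with $a=0$, the eigenvalues in some punctured neighborhood of $0$ lie on a generalized circle through $0$. Only finitely many nonzero eigenvalues lie outside that neighborhood, so (c) holds.

Assume (c). Let $Q$ be the projection onto the sum of the eigenspaces for the nonzero eigenvalues off $\Gamma$, so that $\operatorname{rank}Q=k<\infty$ and $Q$ commutes with $K$. Then $K=K_0+F$, where $F=KQ$ has rank $k$ and $K_0=K(I-Q)$ is compact and normal. Every nonzero eigenvalue of $K_0$ lies on $\Gamma$, and $0\in\Gamma$, so the corners of $K_0$ have a common rank $\nu$ by Proposition~\ref{prop:circle}. Each corner of $K$ differs from the corresponding corner of $K_0$ by an operator of rank at most $k$. So both corners of $K$ have infinite rank if $\nu=\infty$, and both ranks lie in $[\nu-k,\nu+k]$ if $\nu<\infty$. This proves (a) and the bound $2k$.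
\end{proof}

The requirement $0\in\Gamma$ in (c) costs nothing. If infinitely many eigenvalues lie on a generalized circle, then so does their limit $0$, and if $K$ has only finitely many nonzero eigenvalues, (c) holds for every $\Gamma$ through $0$.

\section{Unitary operators}\label{sec:unitary}

Proposition~\ref{prop:circle} concerns unitaries that are compact perturbations of scalars. For a general unitary the kernel and cokernel of the block $A$ can differ in dimension, and shifts show how. For a Hilbert space $L$, the \emph{bilateral shift of multiplicity} $\dim L$ is the operator $(l_n)_{n}\mapsto(l_{n-1})_{n}$ on $\ell^2(\mathbb Z,L)$. A closed subspace $L$ is \emph{wandering} for a unitary $U$ if $U^nL\perp L$ for all $n\ge1$. Then the subspaces $U^nL$, $n\in\mathbb Z$, are mutually orthogonal, their sum reduces $U$, and $(l_n)\mapsto\sum_nU^nl_n$ identifies the restriction of $U$ to this sum with the bilateral shift of multiplicity $\dim L$. Conversely, a shift summand yields a wandering subspace of the same dimension, the image of the zeroth coordinate space. So Theorem~\ref{thm:unitary} says that $U$ is almost reductive exactly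 when it has no infinite-dimensional wandering subspace.

\begin{lemma}\label{lem:wander}
Let $L$ be wandering for $U$ and let $P$ be the projection onto $M=\bigoplus_{n\ge0}U^nL$. Then $(I-P)UP=0$ and $\operatorname{rank}PU(I-P)=\dim L$.
\end{lemma}

\begin{proof}
We have $UM\subset M$. With $\mathcal H_0=\bigoplus_{n\in\mathbb Z}U^nL$ we have $M^\perp=\mathcal H_0^\perp\oplus\bigoplus_{n<0}U^nL$, so $UM^\perp=\mathcal H_0^\perp\oplus\bigoplus_{n\le0}U^nL=M^\perp\oplus L$, and $P$ maps this onto $L$.
\end{proof}

For the converse we start from a subspace $M$ that is invariant only up to a finite-dimensional error. The plan is to correct $U$ by a finite-rank operator to a \emph{unitary} $U'$ that leaves $M$ invariant, to find a wandering subspace for $U'$, and to transport it back to $U$.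

\begin{lemma}\label{lem:correct}
Let $U$ be unitary and $P$ a projection with $\operatorname{rank}(I-P)UP<\infty$ and $\operatorname{rank}PU(I-P)=\infty$. Then there is a unitary $U'$ with $\operatorname{rank}(U'-U)<\infty$ that has an infinite-dimensional wandering subspace.
\end{lemma}

\begin{proof}
Use the block form \eqref{eq:blocks}. Let $M_0=\ker C=\{x\in M:Ux\in M\}$ and $F=M\ominus M_0$. Since $C$ is injective on $F$, $d=\dim F=\operatorname{rank}C$ is finite. The subspace $UM_0$ is closed and lies in $M$; let $N=M\ominus UM_0$. The operator $B^*=(I-P)U^*|_M$ vanishes on $UM_0$, because $U^*UM_0=M_0\subset M$. Hence $\dim N\ge\operatorname{rank}B^*=\infty$.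

Now $UM=UM_0\oplus UF$, and only $UF$ leaves $M$. We rotate it into $N$, where there is room. Choose $F'\subset N$ with $\dim F'=d$ and let $\mathcal E=UF+F'$, a finite-dimensional subspace orthogonal to $UM_0$. The subspaces $UF$ and $F'$ of $\mathcal E$ have the same dimension, and so do their complements in $\mathcal E$; thus some unitary on $\mathcal E$ maps $UF$ onto $F'$. Let $W$ be this unitary on $\mathcal E$ and the identity on $\mathcal E^\perp\supset UM_0$, and put $U'=WU$. Then $U'-U=(W-I)U$ has finite rank, and $U'M=UM_0\oplus F'\subset M$. The subspace $L=M\ominus U'M=N\ominus F'$ is infinite-dimensional, and it is wandering for $U'$ since $U'^nL\subset U'^nM\subset U'M\perp L$ for $n\ge1$.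
\end{proof}

To return from $U'$ to $U$ we need a part of a unitary operator that survives finite-rank perturbation and contains every wandering subspace. Let $U=\int z\,d\mathsf E(z)$ be the spectral resolution of $U$ on the unit circle $\mathbb T$, and let $m$ be normalized arc length. The spectral measure of $x\in\mathcal H$ is $\mu_x(\omega)=\|\mathsf E(\omega)x\|^2$, and $\int z^n\,d\mu_x=\langle U^nx,x\rangle$ for $n\in\mathbb Z$. The vectors $x$ with $\mu_x$ absolutely continuous with respect to $m$ form the space $\mathcal H_{ac}(U)=\bigcap\ker\mathsf E(\omega)$, the intersection over Borel sets $\omega$ with $m(\omega)=0$. It is a closed subspace that reduces $U$, and the restriction of $U$ to it is the \emph{absolutely continuous part} of $U$. We use the Birman--Krein theorem \cite{BK}: \emph{if $U$ and $U'$ are unitary and $U-U'$ is trace class, then their absolutely continuous parts are unitarily equivalent.}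

\begin{proof}[Proof of Theorem~\ref{thm:unitary}]
If $U$ has an infinite-dimensional wandering subspace, it is not almost reductive by Lemma~\ref{lem:wander}.

Conversely, suppose that $U$ is not almost reductive, and take $U'$ and an infinite-dimensional wandering subspace $L$ for $U'$ from Lemma~\ref{lem:correct}. For $l\in L$ we have $\langle U'^nl,l\rangle=0$ for $n\ne0$, so the spectral measure of $l$ for $U'$ has the same Fourier coefficients as $\|l\|^2m$ and equals it. Thus $L\subset\mathcal H_{ac}(U')$. As $U-U'$ has finite rank, it is trace class, and there is a unitary map $\Phi:\mathcal H_{ac}(U')\to\mathcal H_{ac}(U)$ with $\Phi U'x=U\Phi x$ for $x\in\mathcal H_{ac}(U')$. For $l,l'\in L$ and $n\ge1$ we get $\langle U^n\Phi l,\Phi l'\rangle=\langle U'^nl,l'\rangle=0$. So $\Phi L$ is an infinite-dimensional wandering subspace for $U$.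

Finally, by Lemma~\ref{lem:wander} a reductive unitary has no nonzero wandering subspace at all, and so it is almost reductive.
\end{proof}

\begin{remark}\label{rem:indep}
Among normal operators, neither of the two properties implies the other. Corollary~\ref{cor:answer} gives an operator that is reductive and not almost reductive. In the other direction, let $U$ be multiplication by $z$ on $L^2(\mathbb T,m)$. The constants form a wandering subspace, so $U$ is not reductive by Lemma~\ref{lem:wander}. If $f,g$ were orthonormal vectors in a wandering subspace, then $|f|^2$ and $|g|^2$ would have the Fourier coefficients of the constant $1$ and $f\bar g$ those of $0$, so $|f|=|g|=1$ and $f\bar g=0$ almost everywhere, which is impossible. Wandering subspaces of $U$ thus have dimension at most $1$, and $U$ is almost reductive by Theorem~\ref{thm:unitary}.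
\end{remark}

\begin{thebibliography}{9}

\bibitem{BK}
M.~Sh.~Birman and M.~G.~Krein,
\emph{On the theory of wave operators and scattering operators},
Dokl. Akad. Nauk SSSR \textbf{144} (1962).

\bibitem{MRZ}
Laurent W.~Marcoux, Heydar Radjavi and Yuanhang Zhang,
\emph{Normal operators with highly incompatible off-diagonal corners},
arXiv:1908.07024 (2019).

\end{thebibliography}
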